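# Powers of the commutator ideal of a free algebra inside the lower central series ideals

## 1. The exact depth of $M_2^k$

**Theorem 1.** Let $\mathcal K$ be a field of characteristic zero, let $n\ge 2$, and let $A_n$ be the free associative unital $\mathcal K$-algebra on $x_1,\dots,x_n$, with $[a,b]=ab-ba$. Put $L_1(A_n)=A_n$, $L_i(A_n)=[A_n,L_{i-1}(A_n)]$ for $i\ge 2$, and let $M_i(A_n)=A_n L_i(A_n)A_n$ be the two-sided ideal generated by $L_i(A_n)$. For $k\ge 1$ and $j=(2,\dots,2)\in\mathbb N^k$ let $\mathrm I(A_n,j)$ be the largest integer $m$ with $M_2(A_n)^k\subseteq M_m(A_n)$. Then, with $q=\lfloor n/2\rfloor$,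
$$\mathrm I(A_n,j)=\min\{\,k+1,\ 2\max(k-q,0)+2\,\}.\tag{1}$$
That is, the value is $2$ for $k\le q$; it is $2(k-q)+2$ for $q\le k\le 2q-1$; and it is $k+1$ for $k\ge 2q-1$.

Here $[A,L]$ means the linear span of the commutators, and a product of ideals is the span of the products. The ideals form a chain $A_n=M_1\supset M_2\supset M_3\supset\cdots$, and $M_2$ is the commutator ideal, the smallest ideal with commutative quotient. Multiplying $k$ elements of $M_2$ should push us down the chain, and the theorem says exactly how far.

Read (1) as a competition. Each further factor $M_2$ can gain at most one step, which gives the cap $k+1$. But the first $q$ factors gain nothing: with enough generators one can write $q$ commutators in $2q$ different generators, and nothing interacts. After that each factor gains two steps, until the cap is reached at $k=2q-1$.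

More generally, for a tuple $i=(i_1,\dots,i_k)$ with all $i_p\ge2$, $\mathrm I(A_n,i)$ denotes the largest $m$ with $M_{i_1}\cdots M_{i_k}\subseteq M_m$. The source of the problem is Rumen Rumenov Dangovski, "On the Maximal Containments of Lower Central Series Ideals", arXiv:1509.08030 (2015). The task was to prove or disprove the following conjecture, for all $k\ge1$ and $n\ge2$:
$$\mathrm I(A_n,j)=\begin{cases}\max\{2\lceil \frac k2-\frac n4\rceil,0\}+2 & n\ge4,\ n\text{ even},\\ \max\{2\lceil \frac k2-\frac n4+\frac14\rceil,0\}+2& n\ge5,\ n\text{ odd},\\ k+1&\text{otherwise.}\end{cases}\tag{2}$$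
The value $k+1$ for $n=2$ is known.

**Corollary 2.** The conjecture is false. Formula (2) is correct exactly when $n\in\{2,3\}$; or $n\ge4$ and $k\le\lfloor n/2\rfloor+1$; or $n\in\{4,5\}$ and $k$ is odd. In particular it fails for every $n\ge 4$. The smallest counterexample is $n=4$, $k=4$: formula (2) gives $4$, but $M_2(A_4)^4\subseteq M_5(A_4)$.

*Proof from Theorem 1.* For $n\in\{2,3\}$ we have $q=1$, and (1) is $\min\{k+1,2k\}=k+1$. For $n=2q$ we have $\frac k2-\frac n4=\frac{k-q}2$, and for $n=2q+1$ we have $\frac k2-\frac n4+\frac14=\frac{k-q}2$. So for $n\ge4$ the conjectured value is $2\max(\lceil (k-q)/2\rceil,0)+2$.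

If $k\le q$, both values are $2$. If $k=q+1$, both are $4$, since $q\ge2$. Let $k=q+l$ with $l\ge2$. The true value is $\min(q+l+1,2l+2)$ and the conjectured one is $2\lceil l/2\rceil+2\le l+3$. Since $l\ge 2$, $2l+2>2\lceil l/2\rceil+2$. Also $q+l+1\ge l+3\ge2\lceil l/2\rceil+2$, with equality throughout exactly when $q=2$ and $l$ is odd. In that case the true value is $\min(l+3,2l+2)=l+3$ and the two agree; otherwise the true value is strictly larger. With $q=2$, "$l$ odd" means "$k$ odd", and the odd $k\le 3$ are covered by $k\le q+1$. For $n\ge4$ the choice $k=q+2$ always fails, as $l=2$ is even. For $n=4$ this is $k=4$, and $4$ is the smallest $k$ that fails for $n=4$. $\square$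

| $k$ | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|---|
| $n=4,5$: formula (1) | 2 | 2 | 4 | 5 | 6 | 7 | 8 | 9 |
| $n=4,5$: formula (2) | 2 | 2 | 4 | 4 | 6 | 6 | 8 | 8 |
| $n=6,7$: formula (1) | 2 | 2 | 2 | 4 | 6 | 7 | 8 | 9 |
| $n=6,7$: formula (2) | 2 | 2 | 2 | 4 | 4 | 6 | 6 | 8 |

## 2. Commutators, edges, and the powers $k=1,2$

Write $A=A_n$ and $M_j=A$ for $j\le1$. The *left-normed* commutator is $[a_1,\dots,a_m]=[\cdots[[a_1,a_2],a_3],\dots,a_m]$; for example $[a,b,c]=[[a,b],c]$. By definition $L_m$ is spanned by the brackets $[a_1,[a_2,[\dots,[a_{m-1},a_m]]]]$. Flipping every bracket shows that, up to sign, $L_m$ is spanned by left-normed commutators of $m$ elements.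

**Elementary rules**, valid in any unital associative algebra:

* $L_{i+1}\subseteq L_i$, by induction: $[A,L_i]\subseteq[A,L_{i-1}]$.
* $[L_i,L_j]\subseteq L_{i+j}$, by induction on $i$: for $u\in L_{i-1}$ and $v\in L_j$, $[[a,u],v]=[a,[u,v]]-[u,[a,v]]$, where $[u,v]\in L_{i+j-1}$ and $[a,v]\in L_{j+1}$.
* $M_i=AL_i=L_iA$, because $\ell a=a\ell+[\ell,a]$ and $[\ell,a]\in L_{i+1}\subseteq L_i$ for $\ell\in L_i$.
* By Jacobi,
$$[P,[x,y]]=[P,x,y]-[P,y,x].\tag{3}$$

**Definition.** A *letter* is a generator $x_i$. An *edge* is $[x,y]$ with $x,y$ letters. We often write $i$ for $x_i$, so $[1,2]$ means $[x_1,x_2]$.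

By the Leibniz rule every $[f,g]$ is a combination of elements $b\,\omega\,b'$ with $\omega$ an edge and $b,b'\in A$; for instance $[x_1x_2,x_3]=x_1[x_2,x_3]+[x_1,x_3]x_2$. Hence
$$M_2^k\ \text{ is spanned by the elements }\ b_0\omega_1b_1\omega_2b_2\cdots\omega_kb_k,\qquad \omega_i \text{ edges},\ b_i\in A.\tag{4}$$

**The exchange relation (R).** *If $u\in L_i$, $v\in L_j$ and $a,d\in A$, then $[u,a][v,d]+[v,a][u,d]\in M_{i+j+1}$.*

*Proof.* Expand with the Leibniz rule:
$$[[u,ad],v]=\big[[u,a]d+a[u,d],\,v\big]=[u,a][d,v]+[[u,a],v]d+[a,v][u,d]+a[[u,d],v].$$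
Hence
$$-[u,a][v,d]-[v,a][u,d]=[[u,ad],v]-a[[u,d],v]-[[u,a],v]d .$$
On the right, $[u,ad]$, $[u,d]$, $[u,a]$ lie in $L_{i+1}$ and $v\in L_j$, so every bracket lies in $L_{i+j+1}$. $\square$

**Two edges modulo $M_3$.** *Modulo $M_3$, the product $[p,p'][r,r']$ of two edges changes sign under every transposition of its four places.* For $p\leftrightarrow r$ this is (R) with $u=p$, $v=r$, $i=j=1$. For $p\leftrightarrow p'$ and $r\leftrightarrow r'$ it holds exactly. These three transpositions generate all permutations of the four places.

**(E)** *For letters $x,y,a$: $[x,a][y,a]\in M_3$.* The sum $[x,a][y,a]+[y,a][x,a]$ is in $M_3$ by (R). The difference is $[[x,a],[y,a]]\in L_4\subseteq M_3$. So twice the product is in $M_3$.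

**When do $k$ edges gain nothing?** Let $\Lambda=\Lambda(\theta_1,\dots,\theta_{2q})$ be the exterior algebra. Its even part is central, and two odd elements $c,d$ satisfy $[c,d]=2cd$, which is even. So all commutators are central and $L_3(\Lambda)=0$. Map $x_i\mapsto\theta_i$ for $i\le2q$ and $x_i\mapsto0$ for $i>2q$. Then $M_3(A)\mapsto0$, but for $k\le q$
$$[x_1,x_2][x_3,x_4]\cdots[x_{2k-1},x_{2k}]\mapsto2^k\,\theta_1\theta_2\cdots\theta_{2k}\ne0 .$$
So $M_2^k\not\subseteq M_3$ and $\mathrm I(A_n,j)=2$ whenever $k\le q$. This settles the case $k=1$, and it settles $k=2$ for $n\ge4$.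

**The case $k=2$, $n\in\{2,3\}$.** Take $b_0\omega_1b_1\omega_2b_2$. Since $b_1\omega_2=\omega_2b_1+[b_1,\omega_2]$ and $[b_1,\omega_2]\in L_3$, modulo $M_3$ we may look at $\omega_1\omega_2$. Its four places carry at most three different letters, so two places carry the same letter. Swapping these places changes nothing and also changes the sign modulo $M_3$, so $2\omega_1\omega_2\in M_3$. Hence $M_2^2\subseteq M_3$. (Section 5 shows $M_2^2\not\subseteq M_4$, so the value is $3$.)

So *repeated letters* produce depth. We now need to know how the ideals multiply.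

## 3. Multiplication by an ideal of odd index

If $M_iM_j\subseteq M_{i+j-1}$ held always, we would get $M_2^k\subseteq M_{k+1}$ for every $n$. It fails for $i=j=2$, $n\ge4$, by Section 2. It holds as soon as one index is odd.

**(F1)** *If $i$ or $j$ is odd, then $M_iM_j\subseteq M_{i+j-1}$* (Bapat–Jordan). The following proof works in any unital associative algebra over $\mathcal K$.

**Step (a): $[M_3,A]\subseteq L_4$.** *This improves the obvious $[M_3,A]\subseteq L_2$ and drives everything else.* Let $x\circ y=\frac12(xy+yx)$ and write $\equiv$ for congruence modulo $L_4$. For $v\in L_3$ put $g(a,e;v)=[a\circ v,e]$. Since $av=a\circ v+\frac12[a,v]$ and $[[a,v],e]\in L_5\subseteq L_4$, we have $[av,e]\equiv g(a,e;v)$. As $M_3=AL_3$ and $L_3$ is spanned by the $[a',[b,c]]$, we must show $g(a,e;[a',[b,c]])\equiv0$.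

*First sign.* Writing out the twelve monomials one checks
$$[x\circ y,z]+[y\circ z,x]+[z\circ x,y]=0 .$$
For $x=a$, $y=v$, $z=e$ the last bracket is $[e\circ a,v]\in L_4$, so $g(a,e;v)\equiv-g(e,a;v)$.

*Second sign.* Bracketing is a derivation for $\circ$, so
$$[a\circ a',b,c]=a\circ[a',b,c]+[a,c]\circ[a',b]+[a',c]\circ[a,b]+a'\circ[a,b,c].$$
Bracket this with $e$. The left side becomes an element of $L_4$, because $[a\circ a',b,c]\in L_3$. The two middle terms together are symmetric in $b,c$. So subtracting the same relation with $b,c$ interchanged removes them. Since $[a',b,c]-[a',c,b]=[a',[b,c]]$, what remains is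
$$g(a,e;[a',[b,c]])+g(a',e;[a,[b,c]])\equiv0 .$$

*Third sign.* $g(a,e;[a',[b,c]])$ changes sign under $b\leftrightarrow c$, exactly.

The transpositions $a\leftrightarrow e$ and $a\leftrightarrow a'$ generate all permutations of $a,e,a'$. So for $a_1,\dots,a_5\in A$ and $\sigma\in S_5$,
$$g(a_{\sigma1},a_{\sigma2};[a_{\sigma3},[a_{\sigma4},a_{\sigma5}]])\equiv\operatorname{sgn}(\sigma)\,\kappa_{\sigma4,\sigma5},$$
where $\kappa$ depends only on the $2$-subset $\{\sigma4,\sigma5\}$. The Jacobi identity for the three inner arguments $a_x,a_y,a_z$ involves cyclic permutations, which are even. So $\kappa_{xy}+\kappa_{yz}+\kappa_{zx}\equiv0$ for every triple. Add the relations for $123$ and $124$ and subtract those for $134$ and $234$: everything cancels except $2\kappa_{12}-2\kappa_{34}\equiv0$. In the same way $\kappa_S\equiv\kappa_T$ for any disjoint $2$-subsets $S,T$ of $\{1,\dots,5\}$. Two subsets that meet, such as $12$ and $13$, are both disjoint from a third, here $45$. So all $\kappa$ are congruent, then $3\kappa\equiv0$, then $\kappa\equiv0$.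

**Step (b): for $j$ odd, $[M_j,L_m]\subseteq L_{j+m}$ for all $m\ge1$.** *This carries (a) to all odd indices.* For $j=1$ it is the definition of $L_{m+1}$. Let $j\ge3$ be odd and assume the claim for $j-2$.

Apply (a) in the free algebra on $a_1,\dots,a_5$: the element $[a_1[a_2,[a_3,a_4]],a_5]$ lies in $L_4$, which is spanned by the $[m_1,[m_2,[m_3,m_4]]]$ with $m_i$ monomials. Each of these is multihomogeneous. Taking the multilinear component, we see that our element is a combination of those with $m_1m_2m_3m_4$ multilinear in $a_1,\dots,a_5$. Now substitute $a_4\mapsto\ell\in L_{j-2}$ and arbitrary elements of $A$ for the other $a_i$. Exactly one $m_i$ contains $\ell$ as a factor, so it lies in $M_{j-2}$.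

* If $i\in\{3,4\}$, then $[m_3,m_4]\in L_{j-1}$ by the claim for $j-2$ with $m=1$, and the whole bracket is in $L_{j+1}$.
* If $i=2$, then $[m_2,[m_3,m_4]]\in[M_{j-2},L_2]\subseteq L_j$, and the whole bracket is in $L_{j+1}$.
* If $i=1$, the whole bracket is in $[M_{j-2},L_3]\subseteq L_{j+1}$.

Since $M_j=AL_j$ and $L_j$ is spanned by the $[d,[b,\ell]]$ with $\ell\in L_{j-2}$, we get $[M_j,A]\subseteq L_{j+1}$, the case $m=1$. For $m\ge2$ use induction on $m$:
$$[M_j,[A,L_{m-1}]]\subseteq[[M_j,A],L_{m-1}]+[A,[M_j,L_{m-1}]]\subseteq[L_{j+1},L_{m-1}]+[A,L_{j+m-1}]\subseteq L_{j+m}.$$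

**Step (c): the product rule.** *We turn brackets into products.* Let $j$ be odd, $i\ge2$, $\mu\in M_j$, $a\in A$, $\ell\in L_{i-1}$. By the Leibniz rule,
$$\mu[a,\ell]=[\mu a,\ell]-[\mu,\ell]a,\qquad [\ell,a]\mu=[\ell,a\mu]-a[\ell,\mu].$$
By (b) the right sides lie in $M_{i+j-1}$, since $\mu a,a\mu\in M_j$. As $M_jM_i=M_jL_iA$ and $M_iM_j=AL_iM_j$, (F1) follows; the case $i=1$ is trivial. $\square$

**(F2)** *If $w\ge0$, $\tau\in M_{2w+1}$ and $\omega\in L_2$, then $[\tau,\omega]\in M_{2w+3}$.* Write $\tau$ as a sum of elements $a\ell$ with $\ell\in L_{2w+1}$. Then $[a\ell,\omega]=a[\ell,\omega]+[a,\omega]\ell$, where $[\ell,\omega]\in L_{2w+3}$ and $[a,\omega]\ell\in M_3M_{2w+1}\subseteq M_{2w+3}$ by (F1).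

## 4. Three and four edges on four letters

**$M_2(A_n)^3\subseteq M_2M_3+M_3M_2\subseteq M_4$ for $n\le5$.** Put $N=M_2M_3+M_3M_2$, an ideal; $N\subseteq M_4$ by (F1). In $b_0\omega_1b_1\omega_2b_2\omega_3b_3$ move $b_1$ and then the coefficient after $\omega_2$ to the right, using $b\omega=\omega b+[b,\omega]$. In each error term an edge is replaced by $[b,\omega]\in M_3$, so the error lies in $M_2M_3M_2$ or $M_2M_2M_3$, hence in $N$. Modulo $N$, the product $\omega_1\omega_2\omega_3$ changes sign under transpositions of places inside $\omega_1\omega_2$ (error in $M_3M_2$) and inside $\omega_2\omega_3$ (error in $M_2M_3$). These generate all permutations of the six places. Two of the six letters coincide, so the product is in $N$.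

**$M_2(A_4)^4\subseteq M_5(A_4)$.** This refutes the conjecture by hand, so it is worth doing before the general proof. Let $n=4$ and $X=M_5$.

**Step 1.** *We show that one factor $M_3$ and three factors $M_2$, in any order, lie in $X$.* By the inclusion $M_2^3\subseteq N$ and (F1),
$$M_3M_2^3\subseteq M_3M_2M_3+M_3M_3M_2\subseteq M_4M_3+M_5M_2\subseteq X .$$
For $\tau\in M_3$ and an edge $\omega$, $\omega\tau=\tau\omega+[\omega,\tau]$ with $[\omega,\tau]\in M_5$ by (F2). Any coefficient between $\omega$ and $\tau$ can be absorbed into $\tau$. So in $M_2^aM_3M_2^b$ with $a+b=3$ we can move the edges on the left past the factor from $M_3$ one after another, and $M_2^aM_3M_2^b\subseteq X$.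

**Step 2.** *We remove the coefficients.* In $b_0\omega_1b_1\cdots\omega_4b_4$ move the coefficients to the right. The error terms contain one $[b,\omega]\in M_3$ and three edges, so they are in $X$ by Step 1. It suffices to show $\omega_1\omega_2\omega_3\omega_4\in X$.

**Step 3.** *We show that the edges commute modulo $X$.* Consider a product of $[\omega,\omega']\in L_4$ and two more edges. Since $[[\omega,\omega'],\omega'']\in L_6\subseteq X$, we may put $[\omega,\omega']$ first. By (3) it is a combination of elements $[u,d]$ with $u\in L_3$ and $d$ a letter. So look at $[u,d][e,f][g,h]$ with letters $d,e,f,g,h$. By (R) with $i=3$, $j=1$, $[u,d][e,f]+[e,d][u,f]\in M_5$, and $[[u,f],[e,d]]\in L_6$. Hence $[u,d][e,f]\equiv-[u,f][e,d]$ modulo $X$: a sign change under $d\leftrightarrow f$. There is also a sign change under all transpositions of the places of $e,f,g,h$, with error in $M_4M_3\subseteq M_6$. So the product is alternating in five places filled from four letters, and it lies in $X$.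

**Step 4.** *We pair the edges.* If the four edges split into two pairs, each pair sharing a letter, the product is in $M_3M_3\subseteq M_5$ by Step 3 and (E). If all edges meet pairwise, this is so. Otherwise two of them are disjoint, say $[1,2]$ and $[3,4]$ up to sign and renaming. Let $e,f$ be the other two edges. Writing $12$ for $\pm[1,2]$: the pairing $(12,e)(34,f)$ fails only if $e=34$ or $f=12$. The pairing $(12,f)(34,e)$ fails only if $f=34$ or $e=12$. Both fail only if $e=f=34$ or $e=f=12$. By symmetry take $[1,2]^3[3,4]$. Here $[1,2]^2\in M_3$ by (E), and $[1,2][3,4]\equiv\pm[1,3][2,4]$ modulo $M_3$. So modulo $M_3M_3\subseteq X$ and by Step 3 the product is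
$$\pm[1,2]^2[1,3][2,4]\equiv\pm\big([1,2][1,3]\big)\big([1,2][2,4]\big)\in M_3M_3\subseteq X .\qquad\square$$

## 5. Two test algebras: why $M_2^k$ is not deeper

To show $M_2^k\not\subseteq M_m$ it suffices to find a homomorphism from $A$ to an algebra that kills $M_m$ but not $M_2^k$. We use that a homomorphism $A\to B$ maps $M_m(A)$ into $M_m(B)$.

**(U1)** *$M_2^k\not\subseteq M_{k+2}$ for all $n\ge2$, $k\ge 1$.* *Purpose: the cap $k+1$.* Let $W=\mathcal K\langle p,x\mid[p,x]=1\rangle$ be the Weyl algebra; it is nonzero, since it acts on $\mathcal K[x]$ with $p=d/dx$. Let $B\subset W[z]$ be the $\mathcal K[z]$-subalgebra generated by $zp$ and $x$. Since $[zp,x]=z\in zB$, the quotient $B/zB$ is commutative, so $[B,B]\subseteq zB$. As $z$ is central, $L_m(B)\subseteq z^{m-1}B$ by induction: $[B,z^{m-2}B]=z^{m-2}[B,B]\subseteq z^{m-1}B$. Hence $M_m(B)\subseteq z^{m-1}B$. Map $x_1\mapsto zp$, $x_2\mapsto x$, $x_i\mapsto0$ for $i>2$. Then $M_{k+2}(A)$ goes into $z^{k+1}B\subseteq z^{k+1}W[z]$. But $[x_1,x_2]^k\mapsto z^k\notin z^{k+1}W[z]$.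

**(U2)** *$M_2^{q+l}\not\subseteq M_{2l+3}$ for $0\le l\le q$.* *Purpose: after the first $q$ factors, each factor gains at most two.* For $l=0$ this is the exterior algebra computation of Section 2. For larger $l$ some letters must be used twice, and in $\Lambda$ a square $[\theta_1,\theta_2]^2$ vanishes. So we give the repeated letters a second, independent exterior algebra.

Let $C=\Lambda(\theta_1,\dots,\theta_{2q})\otimes\Lambda(\eta_1,\dots,\eta_{2l})$ be the *ordinary* tensor product, in which every $\theta$ commutes with every $\eta$. Grade it by the pair ($\theta$-parity, $\eta$-parity) in $(\mathbb Z/2)^2$. Homogeneous elements of types $(p,p')$ and $(r,r')$ commute if $pr+p'r'$ is even and anticommute otherwise. So nonzero commutators of homogeneous elements occur only for the types, in either order,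
$$10,10\to00;\qquad 01,01\to00;\qquad 11,10\to01;\qquad 11,01\to10,$$
and type $00$ is central.

Consider a nonzero left-normed commutator of homogeneous $c_1,\dots,c_m$ with $m\ge3$. Since $[c_1,c_2]$ is not central, exactly one of $c_1,c_2$ has type $11$, and $[c_1,c_2]$ has type $10$ or $01$. Each of $c_3,\dots,c_{m-1}$ must have type $11$: any other type gives $0$ or the central type $00$, and at least one more bracket follows. So at least $1+(m-3)=m-2$ of the $c_i$ have type $11$, and all components of such a $c_i$ have $\eta$-degree at least $1$. At each step the two elements anticommute, so the commutator is $2^{m-1}c_1\cdots c_m$. For $m=2l+3$ its components have $\eta$-degree at least $2l+1$, which exceeds the number $2l$ of $\eta$'s. So it is $0$, and $M_{2l+3}(C)=0$.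

Map $x_i\mapsto\theta_i+\eta_i$ for $i\le2l$, $x_i\mapsto\theta_i$ for $2l<i\le2q$, and $x_i\mapsto0$ for $i>2q$. Put $a_i=\theta_{2i-1}\theta_{2i}$ and $b_i=\eta_{2i-1}\eta_{2i}$; these commute and have square zero. Then $[x_{2i-1},x_{2i}]\mapsto2(a_i+b_i)$ for $i\le l$ and $\mapsto2a_i$ for $l<i\le q$, and $(a_i+b_i)^2=2a_ib_i$. Hence
$$\prod_{i\le l}[x_{2i-1},x_{2i}]^2\prod_{l<i\le q}[x_{2i-1},x_{2i}]\ \mapsto\ 2^{q+l}\prod_{i\le l}(a_i+b_i)^2\prod_{l<i\le q}a_i=2^{q+2l}\prod_{i\le q}a_i\prod_{i\le l}b_i\ne0 .\tag{5}$$
The left side is a product of $2l+(q-l)=q+l$ commutators. $\square$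

**Upper bounds in Theorem 1.** For $k\le q$: $M_2^k\supseteq M_2^q\not\subseteq M_3$, so the value is at most $2$. For $q\le k\le2q$: $M_2^k\not\subseteq M_{2(k-q)+3}$ by (U2) with $l=k-q$, so the value is at most $2(k-q)+2$. Always: at most $k+1$ by (U1). For $k\ge2q-1$ the minimum in (1) is $k+1$, because $2(k-q)+2\ge k+1$ exactly when $k\ge2q-1$. So in all cases $\mathrm I(A_n,j)\le\min\{k+1,2\max(k-q,0)+2\}$.

For instance, for $q=3$, $k=4$, (U1) gives only $M_2^4\not\subseteq M_6$, while (U2) with $l=1$ gives $M_2^4\not\subseteq M_5$.

## 6. The price of interchanging two edges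

It remains to show that $M_2^k$ is as deep as (1) says. The natural plan is that of Section 4: move the coefficients out, permute the edges, and collect pairs sharing a letter. Each pair is in $M_3$, and $l$ pairs give $M_3^l\subseteq M_{2l+1}$. For $n=4$ the permuting was justified by the small number of letters. In general we need a way to keep accounts.

Suppose the goal is $M_{2l+1}$, by induction on $l$, with some budget of repeated letters. A correction term has the form (element of $M_3$) times (a shorter product of edges). By (F1) it is harmless if the shorter product is in $M_{2l-1}$, that is, if *enough repeated letters are left over*. Commuting a coefficient past an edge removes two letters from the product. Interchanging two edges gives the correction $[\omega,\omega']\in L_4\subseteq M_3$, which removes four letters and still gains only $M_3$. That may use up too many repetitions. Here is such a case.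

**Example.** Let $n=5$ and $y=[1,2][1,3][2,4][3,5]$; the aim is $y\in M_5$. The pairs $[1,2],[2,4]$ and $[1,3],[3,5]$ share letters, so we want to interchange the middle edges:
$$y=[1,2][2,4]\cdot[1,3][3,5]+[1,2]\,Z\,[3,5],\qquad Z=[[1,3],[2,4]].$$
The first term is in $M_3M_3\subseteq M_5$ by (E). In the second, $Z\in L_4$, and what is left is $[1,2][3,5]$ with four different letters. This is not in $M_3$: up to renaming, Section 2 showed that. So counting $Z\in M_3$ and $[1,2][3,5]\in M_2$ yields only $M_4$, and counting $Z\in M_4$ does not help, since (F1) says nothing about $M_4M_2$ beyond $M_3M_2\subseteq M_4$. The plan stops exactly here.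

The way out is to change *which* letters are inside the long commutator. The letters $4$ and $5$ occur only once in $y$; $4$ is inside $Z$ and $5$ is outside. If both were inside, the letters left over would contain a repetition. Relation (R) makes this exchange. By (3), $Z=[[4,2],[1,3]]=[4,2,1,3]-[4,2,3,1]$. Moving $Z$ past $[3,5]$ costs $[Z,[3,5]]\in L_6\subseteq M_5$, so we study $[1,2][3,5]Z$. By (R) with $u=3$ and $v$ of length three,
$$[3,5]\,[[4,2,1],3]+[[4,2,1],5]\,[3,3]\in M_5,\qquad [3,5]\,[[4,2,3],1]+[[4,2,3],5]\,[3,1]\in M_5 .$$
As $[3,3]=0$, the first relation says $[3,5][4,2,1,3]\in M_5$, and therefore $[1,2][3,5]Z\equiv[1,2]\,[4,2,3,5]\,[3,1]$ modulo $M_5$. Moving $[1,2]$ to the right of $[4,2,3,5]$ costs an element of $L_6$. Finally $[4,2,3,5]\cdot[1,2][3,1]\in M_3M_3\subseteq M_5$ by (E), because now the letter $1$ is repeated among the letters left over. So $y\in M_5$.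

The general proof does this systematically: allow long commutators inside the products, and arrange that the letters put into them include letters *all* of whose copies are used up. Such letters cost no repetition.

## 7. Counting repetitions: the statement $\mathbf S(l)$

**Definition.** For a finite multiset $c$ of letters let $\operatorname{rep}(c)=|c|-\#\{\text{distinct letters of }c\}$. For a sub-multiset $S\subseteq c$ let $\operatorname{van}(S)$ be the number of letters of $S$ all of whose occurrences in $c$ lie in $S$ (the letters that vanish when $S$ is removed).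

Removing $S$ lowers the size by $|S|$ and the number of distinct letters by $\operatorname{van}(S)$, so
$$\operatorname{rep}(c\setminus S)=\operatorname{rep}(c)-|S|+\operatorname{van}(S).\tag{6}$$
In the example of Section 6, $c=\{1,1,2,2,3,3,4,5\}$ and $\operatorname{rep}(c)=3$. For $S=\{1,3,2,4\}$ only $4$ vanishes, $\operatorname{van}(S)=1$ and $\operatorname{rep}(c\setminus S)=3-4+1=0$. For $S=\{4,2,3,5\}$, $\operatorname{van}(S)=2$ and $\operatorname{rep}(c\setminus S)=1$.

**Definition.** An *$h$-word* is a product $b_0\omega_1b_1\cdots\omega_hb_h$ with edges $\omega_i$ and coefficients $b_i\in A$. Its *content* is the multiset of the $2h$ letters of its edges; the coefficients do not count. For example $x_3[1,2]x_1[1,4]$ is a $2$-word of content $\{1,1,2,4\}$, with $\operatorname{rep}=1$.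

Fix $\varepsilon\in\{0,1\}$. For $l\ge0$ consider the statement

> $\mathbf S(l)$: every $h$-word with $h\ge2l+\varepsilon$ and content of $\operatorname{rep}\ge2l-1$ lies in $M_{2l+1+\varepsilon}$.

(For $l<0$ the analogous statement is trivial, as $M_j=A$ for $j\le1$.)

**Proposition 3.** $\mathbf S(l)$ holds for all $l\ge0$ and both values of $\varepsilon$.

For example, $\mathbf S(1)$ with $\varepsilon=0$ says that two or more edges with a repeated letter lie in $M_3$. This we know: modulo $M_3$ coefficients pass through edges, and the product of edges is alternating in all its places.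

The hypothesis on $\operatorname{rep}$ cannot be weakened to $\operatorname{rep}\ge 2l-2$. The word in (5), with $l-1$ in place of $l$, has $q+l-1$ edges and $2q$ distinct letters, so $\operatorname{rep}=2(l-1)$, and it is not in $M_{2l+1}$; for $q\ge l+2$ it has at least $2l+1$ edges.

**Start of the proof: induction on $l$.** For $l=0$, $\varepsilon=0$ the target is $M_1=A$. For $l=0$, $\varepsilon=1$ we have $h\ge1$, and a word with an edge is in $M_2$. From now on let $l\ge1$, assume $\mathbf S(l')$ for $0\le l'<l$, and put $X=M_{2l+1+\varepsilon}$.

**Lemma 4.** *Let $w\ge1$, $\tau\in M_{2w+1}$, and let $\alpha,\beta$ be products of edges and coefficients such that $\alpha\beta$ is an $h$-word with $h\ge2(l-w)+\varepsilon$ and content of $\operatorname{rep}\ge2(l-w)-1$. Then $\alpha\tau\beta\in X$.*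

*Proof.* *We push $\tau$ to the left until $\mathbf S(l-w)$ can be applied to everything on its right.* If $l-w<0$, then $2l+1+\varepsilon\le2(w-1)+2=2w$, so $\tau\in M_{2w+1}\subseteq X$.

Let $l-w\ge0$. We use induction on the number of edges in $\alpha$, for all $w$ simultaneously. If $\alpha$ has no edge, then $\alpha\tau\in M_{2w+1}$. Also $\beta$ is an $h$-word with the stated content, so $\beta\in M_{2(l-w)+1+\varepsilon}$ by $\mathbf S(l-w)$; this statement is available because $w\ge1$. As $2w+1$ is odd, (F1) gives $\alpha\tau\beta\in M_{2l+1+\varepsilon}$.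

Otherwise $\alpha=\alpha'\omega b$ with $\omega$ the last edge of $\alpha$ and $b\in A$. Replacing $\tau$ by $b\tau\in M_{2w+1}$, we may take $b=1$. Then
$$\alpha'\omega\tau\beta=\alpha'\tau\,\omega\beta+\alpha'[\omega,\tau]\beta .$$
The first term has the same edges and one edge fewer on the left, so it is in $X$ by induction. In the second, $[\omega,\tau]\in M_{2(w+1)+1}$ by (F2). The word $\alpha'\beta$ is an $(h-1)$-word with $h-1\ge2(l-w-1)+\varepsilon$, and by (6) its content has $\operatorname{rep}\ge2(l-w)-1-2=2(l-w-1)-1$. Induction applies with $w+1$. $\square$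

**Set-up for the induction step.** Let $k\ge2l+\varepsilon$, so $k\ge2$. Take a $k$-word with content $c$ and put $r=\operatorname{rep}(c)\ge2l-1$. We must show that it is in $X$.

**Removing coefficients.** *We reduce to a pure product of edges.* Use $b_i\omega_{i+1}=\omega_{i+1}b_i+[b_i,\omega_{i+1}]$, where $[b_i,\omega_{i+1}]\in M_3$. The error term is in $X$ by Lemma 4 with $w=1$: what is left is a $(k-1)$-word, $k-1\ge2(l-1)+\varepsilon$, and its $\operatorname{rep}$ is at least $r-2\ge2(l-1)-1$. Moving all inner coefficients to the right end, we see that it suffices to show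
$$y=\omega_1\omega_2\cdots\omega_k\in X .$$

**(D) Which corrections are free.** *Let $S\subseteq c$ with $|S|=2f$, $2\le f\le k$, let $\tau\in M_{2f-1}$, and let $\alpha\beta$ be a $(k-f)$-word of content $c\setminus S$. If $\operatorname{van}(S)\ge2l+1-r$, then $\alpha\tau\beta\in X$.*

*Proof.* Apply Lemma 4 with $w=f-1\ge1$. We have $k-f\ge2l+\varepsilon-f\ge2(l-f+1)+\varepsilon$, because $f\ge2$. By (6), $\operatorname{rep}(c\setminus S)=r-2f+\operatorname{van}(S)\ge2l+1-2f=2(l-f+1)-1$. $\square$

So the more repetitions there are, the less has to vanish: nothing if $r\ge2l+1$, one letter if $r=2l$, two letters if $r=2l-1$. We apply (D) to three kinds of $\tau$, with $S$ always the multiset of letters of $\tau$: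

* a left-normed commutator of $2e\ge4$ letters: $f=e$, and $\tau\in L_{2e}\subseteq M_{2e-1}$;
* the left side $[u,a][v,d]+[v,a][u,d]$ of (R), where one of $u,v$ is a left-normed commutator of $2e-1$ letters, the other is a letter, and $a,d$ are letters ($e\ge1$): $f=e+1$, and $\tau\in M_{2e+1}=M_{2f-1}$;
* a product $[x,a][y,a]$ as in (E): $f=2$, and $\tau\in M_3$.

Finally, if $Z$ is a left-normed commutator of $2e$ letters ($e\ge1$; for $e=1$ an edge) and $\omega$ is an edge, then by (3) $[Z,\omega]$ is a combination of left-normed commutators of $2e+2$ letters, the letters of $Z$ and $\omega$. This is the price of moving $Z$ past $\omega$.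

## 8. Four cases according to the number of repetitions

A *term* is a product of total content $c$. A term with an edge $[x,x]=0$ vanishes, so we assume that the two letters of each edge are distinct. Then a letter of multiplicity $\ge2$ lies in at least two edges of a product of edges. Call a letter of multiplicity $1$ in $c$ a *single* and a letter of multiplicity $\ge2$ *repeated*. Let $s$ and $t$ be the numbers of singles and of repeated letters, so $s+t=2k-r$. (In the example of Section 6, $4$ and $5$ are the singles, $s=2$, $t=3$.)

### Case 1: $r\ge2l+1$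

*Here (D) applies to every $S$.* The edges commute modulo $X$: interchanging $\omega,\omega'$ costs $[\omega,\omega']$, a combination of left-normed commutators of four letters, and (D) applies with $f=2$. As $r\ge1$, some letter $a$ lies in two edges. Bring them together; their product is in $M_3$ by (E), and (D) gives $y\in X$.

### Case 2: $r=2l$ and $s\ge1$

*Here (D) needs one vanishing letter, which is guaranteed if $S$ contains a single.* Let $b$ be a single, in the edge $[b,g]$ up to sign. By (D) this edge commutes modulo $X$ with all edges, because the correction contains $b$.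

If $g$ is repeated, it lies in another edge $\pm[y',g]$. Move $[b,g]$ next to it; by (E) and (D) (with $b\in S$), $y\in X$.

If $g$ is a single, take a repeated letter $x$; it exists since $r=2l\ge2$. It lies in an edge $[x,z]$ up to sign, which is a different edge because $b,g$ are singles. Make the two edges adjacent. By (R) with $u=g$, $v=x$, $a=b$, $d=z$, we have $[g,b][x,z]+[x,b][g,z]\in M_3$. So by (D), $[b,g][x,z]$ may be replaced by $-[b,x][g,z]$. Now $b$ shares its edge with the repeated letter $x$. Since $z\ne x$, another $x$ lies in another edge, and we are in the previous situation.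

### Case 3: $r=2l$ and $s=0$

*With no singles, we first see that the content is very special.* All letters are repeated, so $2k\ge2t$, where $t=2k-r=2k-2l$. Hence $k\le2l$. Since $k\ge2l+\varepsilon$, we get $k=2l$ and $\varepsilon=0$, and equality in $2k\ge2t$ means that every letter has multiplicity exactly $2$. So (D) applies when $S$ contains some letter twice.

**Claim.** *For $2\le e\le k$, any term $\alpha Z\beta$, with $Z$ a left-normed commutator of $2e$ letters and $\alpha,\beta$ products of edges, is in $X$.*

*Proof, by descending induction on $e$.* If $Z$ contains a letter twice, which is always so for $e=k$, use (D) with $f=e$. Otherwise $e<k$. Moving $Z$ past an edge $\omega$ changes the term by a term with $[Z,\omega]$, which is in $X$ by the induction (value $e+1$). Write $Z=[v,d]$ with $v$ a left-normed commutator of $2e-1$ letters and $d$ a letter. The other $d$ lies in an edge $\pm[g,d]$; move $Z$ next to it. By (R), with $v$ and $g$ in the roles of $u,v$ and with $a=d$,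
$$[v,d][g,d]+[g,d][v,d]\in M_{2e+1},$$
and a term with this sum is in $X$ by (D), with $f=e+1\le k$ and $d,d\in S$. The difference of the two products is $[[v,d],[g,d]]=[Z,[g,d]]$, covered by the induction. So twice the term is in $X$. $\square$

By the Claim with $e=2$, edges commute modulo $X$. Bring two edges that share a letter $a$ together. Their product is in $M_3$ by (E), $S$ contains $a$ twice, and (D) gives $y\in X$.

### Case 4: $r=2l-1$

*This is the tightest case: (D) needs two vanishing letters, which is guaranteed if $S$ contains two singles.* First, there are enough singles. Each repeated letter contributes at least $1$ to $r$, so $t\le r=2l-1$ and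
$$s=2k-r-t=2k-2l+1-t\ge2k-4l+2\ge2,$$
using $k\ge2l$. If $s=2$, equality holds throughout; then $t=r$, so all repeated letters have multiplicity exactly $2$.

**Claim A.** *For $2\le e\le k$, any term $\alpha Z\beta$, with $Z$ a left-normed commutator of $2e$ letters containing at least one single and $\alpha,\beta$ products of edges, is in $X$.*

*Proof, by descending induction on $e$.* *As in Section 6, the aim is to exchange a letter of $Z$ for a second single.* If $Z$ contains two singles, which is always so for $e=k$ as $s\ge2$, use (D) with $f=e$. Otherwise $e<k$, $Z$ contains exactly one single $b$, and another single $b'$ lies in an edge $\pm[g,b']$ of $\alpha$ or $\beta$. Moving $Z$ past edges is free modulo $X$ by induction, because $[Z,\omega]$ is a combination of left-normed commutators of $2e+2$ letters, all containing $b$.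

Next, $Z$ is a combination of left-normed commutators of the same content that start with $b$. If $b$ is not already first, $Z=[P,b,\dots]=-[b,P,\dots]$ with $P$ a letter or a left-normed commutator of letters. We show by induction on the length of $P$ that, for every left-normed commutator $B$ starting with $b$ (or $B=b$), $[B,P]$ is a combination of left-normed commutators starting with $b$. If $P$ is a letter, there is nothing to do. If $P=[Q,x]$ with $x$ a letter, then by Jacobi
$$[B,[Q,x]]=[[B,Q],x]-[[B,x],Q],$$
and induction applies to $[B,Q]$ and to $[[B,x],Q]$. Appending the remaining letters of $Z$ keeps everything left-normed.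

So let $Z=[v,d]$ with $v$ a left-normed commutator of $2e-1$ letters containing $b$, and $d$ a letter. Put $Z$ directly to the right of the edge $[g,b']$. By (R) with $g$ and $v$ in the roles of $u,v$ and with $a=b'$,
$$[g,b'][v,d]+[v,b'][g,d]\in M_{2e+1}.$$
A term with this sum is in $X$ by (D), with $f=e+1\le k$ and $b,b'\in S$. The term with $[v,b'][g,d]$ is in $X$ by (D) with $f=e$, since $[v,b']$ is a left-normed commutator of $2e$ letters containing $b$ and $b'$. So the term with $[g,b'][v,d]$ is in $X$. $\square$

**(B)** *An edge containing a single commutes modulo $X$ with every edge.* Interchanging costs $[\omega,\omega']$, a combination of left-normed commutators of four letters containing the single; use Claim A with $e=2$.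

**(C)** *If two edges of a term together contain at least two singles, then modulo $X$ they can be made adjacent, and the term changes sign under any transposition of the places of their four letters. In particular it is in $X$ if two of these letters coincide.* They can be made adjacent by (B). The sign change is exact for the two places of one edge. For a place in each edge it follows from (R) and (D) with $f=2$; here $S$ is the multiset of the four letters, which contains two singles.

**Sorting the edges.** *We remove the edges with two singles, or the edges with none.* Call an edge an *H-edge* if both its letters are repeated. As long as the product contains both an edge $[b,b']$ with two singles and an H-edge $[x,z]$, replace them by $\pm[b,x][b',z]$ using (C). This lowers the number of edges with two singles, so the process stops, and it stops in one of two situations.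

*Situation 1: there are no H-edges.* A repeated letter $x$ exists, since $r=2l-1\ge1$. It lies in two edges, whose other letters are singles: $\pm[b,x]$ and $\pm[b',x]$. Here $b\ne b'$, since a single occurs only once. So $y\in X$ by (C).

*Situation 2: no edge has two singles.* The edges containing singles are $\pm[b_i,y_i]$, $1\le i\le s$, with $y_i$ repeated. If $y_i=y_j$ for some $i\ne j$, then $y\in X$ by (C). Otherwise a second occurrence of $y_1$ lies in an edge without singles, that is, in an H-edge $\pm[y_1,z]$.

If $s\ge3$: by (C) replace $[b_2,y_2][b_3,y_3]$ by $\pm[b_2,b_3][y_2,y_3]$. Then, again by (C), replace the edges $[b_2,b_3]$ and $[y_1,z]$ by $\pm[b_2,y_1][b_3,z]$. Now $[b_1,y_1]$ and $[b_2,y_1]$ both occur, and (C) gives $y\in X$.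

If $s=2$: then $y_1$ has multiplicity exactly $2$. By (B) bring $[b_1,y_1]$ next to $\pm[z,y_1]$. Their product is in $M_3$ by (E). The set $S=\{b_1,y_1,y_1,z\}$ has $\operatorname{van}(S)\ge2$, since $b_1$ and $y_1$ vanish. So $y\in X$ by (D).

The four cases cover all $r\ge2l-1$. This proves $\mathbf S(l)$, and with it Proposition 3. $\blacksquare$

## 9. From words to $M_2^k$: the end of the proof of Theorem 1

By (4), $M_2^k$ is spanned by $k$-words. The content of a $k$-word consists of $2k$ letters taken from $n\le2q+1$ generators, so its $\operatorname{rep}$ is at least $2k-2q-1$. If $l\le k-q$, this is at least $2l-1$. By Proposition 3,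
$$M_2^k\subseteq M_{2l+1+\varepsilon}\qquad\text{whenever } l\ge0,\ \varepsilon\in\{0,1\},\ 2l+\varepsilon\le k,\ l\le k-q.\tag{7}$$

* For $k\le q$: $M_2^k\subseteq M_2$ trivially.
* For $q\le k\le2q-1$: take $l=k-q$ and $\varepsilon=1$ in (7). This is allowed, since $2(k-q)+1\le k$ means $k\le2q-1$. Hence $M_2^k\subseteq M_{2(k-q)+2}$.
* For $k\ge2q-1$: take $l=\lfloor k/2\rfloor$ and $\varepsilon=k-2l$ in (7). The condition $l\le k-q$ says $\lceil k/2\rceil\ge q$, which holds for $k\ge2q-1$. Hence $M_2^k\subseteq M_{k+1}$.

Since $2(k-q)+2\le k+1$ exactly when $k\le2q-1$, these bounds equal $\min\{k+1,2\max(k-q,0)+2\}$ in every case. Section 5 gave the same number as an upper bound for $\mathrm I(A_n,j)$. Therefore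
$$\mathrm I(A_n,(\underbrace{2,\dots,2}_{k}))=\min\bigl\{k+1,\ 2\max(k-\lfloor n/2\rfloor,0)+2\bigr\},$$
which is Theorem 1. $\blacksquare$
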